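# Regularity of binomial edge ideals can depend on the characteristic

## 1. The path on four vertices

Take the path $s - a - b - t$. Give each vertex $v$ two variables $x_v,y_v$, and give each edge the corresponding $2\times 2$ determinant:
$$f_1=x_sy_a-y_sx_a,\qquad f_2=x_ay_b-y_ax_b,\qquad f_3=x_by_t-y_bx_t .$$
These live in a polynomial ring $S$ in eight variables over a field $\Bbbk$. Let us resolve $S/(f_1,f_2,f_3)$. In the lexicographic order with $x_s>x_a>x_b>x_t>y_s>y_a>y_b>y_t$ the leading terms are $x_sy_a,\ x_ay_b,\ x_by_t$. They are pairwise coprime, so $f_1,f_2,f_3$ is a regular sequence, and the Koszul complex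
$$0\to S(-6)\to S(-4)^3\to S(-2)^3\to S$$
is the minimal free resolution. The generator of homological degree $i$ has degree $2i$; the largest value of (degree) $-$ (homological degree) is $6-3=3$.

Now refine the grading: let $x_v$ and $y_v$ both have degree $e_v$, the unit vector at $v$. Then $f_1,f_2,f_3$ are homogeneous of degrees $e_s+e_a$, $e_a+e_b$, $e_b+e_t$, and the last generator of the resolution has degree
$$e_s+2e_a+2e_b+e_t .$$
The two inner vertices are *doubled* and the two outer vertices occur once. This multidegree is the key to everything that follows.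

A second example: the triangle on $\{1,2,3\}$. With $f_{ij}=x_iy_j-y_ix_j$, the rows of the generic $2\times 3$ matrix give the two syzygies $x_1f_{23}-x_2f_{13}+x_3f_{12}=0$ and $y_1f_{23}-y_2f_{13}+y_3f_{12}=0$. The ideal has height $2$ (because $f_{12}$ is irreducible and $f_{13}$ is not a multiple of it), and Hilbert–Burch gives the resolution $0\to S(-3)^2\to S(-2)^3\to S$. Here degree minus homological degree is at most $1$.

Neither computation noticed the field. Here is the general setting.

**Definition (binomial edge ideal).** Let $G=([n],E)$ be a simple graph, and let $S=\Bbbk[x_1,\dots,x_n,y_1,\dots,y_n]$ with its standard grading. The binomial edge ideal is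
$$J_G=\langle x_iy_j-y_ix_j:\{i,j\}\in E\rangle\subset S .$$
It is the ideal of those $2\times2$ minors of $\begin{pmatrix}x_1&\cdots&x_n\\ y_1&\cdots&y_n\end{pmatrix}$ that are indexed by edges. It is also homogeneous for the $\mathbb Z^n$-grading $\deg x_v=\deg y_v=e_v$.

**Definition (Betti numbers and regularity).** For a finitely generated graded module $B$ over a polynomial ring with coefficient field $\Bbbk$, put $\beta_{i,j}(B)=\dim_\Bbbk\operatorname{Tor}_i(B,\Bbbk)_j$ and
$$\operatorname{reg}B=\max\{j-i:\beta_{i,j}(B)\ne0\}.$$
If $B$ is multigraded, $\beta_{i,m}(B)=\dim\operatorname{Tor}_i(B,\Bbbk)_m$ for $m\in\mathbb Z^n$, and $m$ has total degree $|m|$, the sum of its entries.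

So the path on four vertices has regularity $3$ and the triangle has regularity $1$. By a theorem of Matsuda and Murai, valid over every field, $\ell\le\operatorname{reg}(S/J_G)\le n-1$, where $\ell$ is the maximum length of an induced path; for our path both bounds equal $3$. The definition of $J_G$ uses only the coefficients $\pm1$. Does the regularity of $S/J_G$ depend on the field at all? The question comes from Thomas Kahle and Jonas Krüsemann, "Binomial edge ideals of cographs", arXiv:1906.05510 (2019): is $\operatorname{reg}(S/J_G)$, for every $G$, the same over all fields? The answer is no. We shall build a graph on $18$ vertices with regularity $6$ in characteristic $2$ and $5$ in all others, and then determine exactly which kinds of dependence occur.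

Throughout, $\Bbbk$ is an arbitrary field, $\otimes=\otimes_\Bbbk$ unless indicated, and a subset of the vertices is identified with its $0/1$ vector. We compute $\operatorname{Tor}_i(B,\Bbbk)$ as the homology of the Koszul complex of all the variables with coefficients in $B$.

## 2. The integral Koszul complex: how a Betti number can jump

The purpose of this section is to see what a change of field can do at all.

**Proposition 1.** $\operatorname{reg}(S/J_G)$ depends on $\Bbbk$ only through $p=\operatorname{char}\Bbbk$; write $\operatorname{reg}_p(G)$. Moreover $\operatorname{reg}_p(G)\ge\operatorname{reg}_0(G)$ for every prime $p$, with equality for all but finitely many $p$.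

*Proof.* The ideal $J_G$ is extended from the prime field, and Tor commutes with field extension; this is the first claim.

**Step 1: $S/J_G$ has a basis that does not depend on the field.** Let $S_{\mathbb Z}$ be the polynomial ring over $\mathbb Z$ and $J_{G,\mathbb Z}$ the ideal generated by the same binomials. On the set of monomials let $\sim$ be the equivalence relation generated by $u\,x_iy_j\sim u\,y_ix_j$ for monomials $u$ and edges $\{i,j\}$. As an abelian group, $J_{G,\mathbb Z}$ is spanned by the differences $u\,x_iy_j-u\,y_ix_j$, hence, by telescoping, by all differences of equivalent monomials. These differences span the kernel of the map from the free group on the monomials to the free group on the equivalence classes. So $S_{\mathbb Z}/J_{G,\mathbb Z}$ is free on the equivalence classes. In particular each graded piece $D_j=(S_{\mathbb Z}/J_{G,\mathbb Z})_j$ is a finitely generated free abelian group, and $D_j\otimes_{\mathbb Z}\Bbbk=(S/J_G)_j$. (The independence of the Hilbert function from the field also follows from Herzog–Hibi–Hreinsdóttir–Kahle–Rauh, *Binomial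 edge ideals and conditional independence statements*, Adv. Appl. Math. 45 (2010), Theorem 2.1: $J_G$ has over every field a lexicographic Gröbner basis, indexed by admissible paths, whose initial monomials do not depend on the field.)

**Step 2: compare $\mathbb Q$ and $\mathbb F_p$ by universal coefficients.** Let $\mathcal K^{(j)}$ be the degree-$j$ part of the Koszul complex of $x_1,\dots,x_n,y_1,\dots,y_n$ on $S_{\mathbb Z}/J_{G,\mathbb Z}$. Its terms $\bigwedge^i\mathbb Z^{2n}\otimes_{\mathbb Z}D_{j-i}$ are finitely generated free abelian groups, and $H_i(\mathcal K^{(j)}\otimes_{\mathbb Z}\Bbbk)=\operatorname{Tor}_i(S/J_G,\Bbbk)_j$. For a finitely generated abelian group $U$ let $t_p(U)$ be the number of cyclic summands of $p$-power order. Universal coefficients give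
$$\beta_{i,j}\text{ over }\mathbb F_p\;=\;\operatorname{rank}H_i(\mathcal K^{(j)})+t_p\bigl(H_i(\mathcal K^{(j)})\bigr)+t_p\bigl(H_{i-1}(\mathcal K^{(j)})\bigr),\tag{1}$$
and over $\mathbb Q$ only the rank survives. So no Betti number drops when we pass from $\mathbb Q$ to $\mathbb F_p$, and $\operatorname{reg}_p(G)\ge\operatorname{reg}_0(G)$.

**Step 3: only finitely many primes matter.** The direct sum $\bigoplus_jH_i(\mathcal K^{(j)})$ is a finitely generated module over the Noetherian ring $S_{\mathbb Z}$, and Koszul homology is annihilated by the variables. So it is a finitely generated module over $S_{\mathbb Z}/(x,y)=\mathbb Z$. There are only the indices $0\le i\le 2n$, so only finitely many primes occur as torsion. For every other $p$, all Betti numbers over $\mathbb F_p$ and over $\mathbb Q$ agree. $\square$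

By (1), Betti numbers jump in pairs: $p$-torsion in $H_i(\mathcal K^{(j)})$ contributes both to $\beta_{i,j}$ and to $\beta_{i+1,j}$. We have to produce torsion, and in a place where it raises the regularity.

For squarefree *monomial* ideals there is a well-known way to do so. Let $\Delta$ be a simplicial complex with Stanley–Reisner ring $\Bbbk[\Delta]$. Hochster's formula says that $\beta_{i,\sigma}(\Bbbk[\Delta])=0$ unless $\sigma$ is squarefree, and then
$$\beta_{i,\sigma}(\Bbbk[\Delta])=\dim_\Bbbk\tilde H_{|\sigma|-i-1}(\Delta|_\sigma;\Bbbk).\tag{2}$$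
A space with torsion in its homology then gives field-dependent Betti numbers. But $S/J_G$ is not a monomial quotient. The plan is to find graphs for which a monomial quotient sits *inside* $S/J_G$ in a controlled way.

## 3. Two cliques joined along a bipartite graph

**Definition (the graph $G_H$).** Let $H$ be a bipartite graph with parts $L,R$ and at least one edge. Let $s,t$ be two new vertices, and put $K_1=L\sqcup\{s\}$, $K_2=R\sqcup\{t\}$. Let $G_H$ be the graph on $K_1\sqcup K_2$ in which $K_1$ and $K_2$ are cliques and the edges between $K_1$ and $K_2$ are exactly those of $H$. It is connected. Let $I(H)=(z_vz_w:\{v,w\}\in E(H))$ be the edge ideal.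

If $H$ is a single edge $ab$, then $G_H$ is the path $s-a-b-t$ of Section 1.

**Theorem A.** Over every field, $\operatorname{reg}(S/J_{G_H})=2+\operatorname{reg}(\Bbbk[z_v:v\in L\sqcup R]/I(H))$. Moreover, for $\sigma\subseteq L\sqcup R$ and $1\le i<|\sigma|$, in the $\mathbb Z^n$-grading with $\deg x_v=\deg y_v=e_v$,
$$\beta_{|\sigma|+i,\;2\sigma+e_s+e_t}(S/J_{G_H})=\beta_{i,\sigma}(\Bbbk[z]/I(H)).$$

For the path, $\Bbbk[z_a,z_b]/(z_az_b)$ has regularity $1$, because $\beta_{1,e_a+e_b}=1$, and $2+1=3$. With $\sigma=\{a,b\}$ and $i=1$ the second statement is $\beta_{3,\,2e_a+2e_b+e_s+e_t}=1$, the doubled degree found by hand.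

**Theorem B.** Let $\Gamma$ be the complex on $\{1,\dots,6\}$ with the ten facets
$$124,\ 126,\ 134,\ 135,\ 156,\ 235,\ 236,\ 245,\ 346,\ 456$$
(the 6-vertex $\mathbb{RP}^2$). Let $L=\{1,\dots,6\}$, let $R$ be the set of facets, and let $v\sim F$ in $H$ iff $v\notin F$. Then $\operatorname{reg}(S/J_{G_H})$ is $6$ in characteristic $2$ and $5$ in every other characteristic.

Here $G_H$ has $7+11=18$ vertices.

**Theorem C.** $\operatorname{reg}(S/J_G)$ depends on $\Bbbk$ only through $p=\operatorname{char}\Bbbk$; write $\operatorname{reg}_p(G)$. A function $\varphi:\{\text{primes}\}\to\mathbb Z$ is of the form $\varphi(p)=\operatorname{reg}_p(G)-\operatorname{reg}_0(G)$ for some graph $G$ if and only if $\varphi\ge0$ and $\varphi(p)=0$ for all but finitely many $p$. Every such $\varphi$ is realized by a connected graph whose vertex set is a union of two cliques.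

Proposition 1 already contains the first sentence and the "only if" part of Theorem C. Sections 4 to 6 prove Theorem A, Sections 7 and 8 prove Theorem B, and Section 9 completes Theorem C.

## 4. The quotient $J_{K_n}/J_G$ and an edge ideal inside it

For this section, let $G$ be any graph on a disjoint union $K_1\sqcup K_2$ of two nonempty cliques, and let $H$ be the bipartite graph of edges between $K_1$ and $K_2$. The graph $G_H$ is one case. Let $K_n$ be the complete graph on $K_1\sqcup K_2$, and write $m=(m_1,m_2)\in\mathbb Z^{K_1}\times\mathbb Z^{K_2}$. Let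
$$A=\Bbbk[\lambda,\mu],\quad A'=\Bbbk[\lambda',\mu'],\quad T=\Bbbk[z_v:v\in K_1\sqcup K_2],\quad M=T/I(H)T,$$
with $A,A'$ standard graded and $A_d=A'_d=0$ for $d<0$.

First we need a model of the clique ring. For a finite nonempty set $K$, let $S_K=\Bbbk[x_v,y_v:v\in K]$, let $T_K=\Bbbk[z_v:v\in K]$, and let $J_K$ be the ideal of all $2$-minors.

**Lemma 2.** The map $S_K\to A\otimes T_K$, $x_v\mapsto\lambda z_v$, $y_v\mapsto\mu z_v$, has kernel $J_K$ and image $\bigoplus_{e\in\mathbb N^K}A_{|e|}z^e$.

*Proof.* The monomial $x^ay^b$ goes to $\lambda^{|a|}\mu^{|b|}z^{a+b}$; these monomials span the stated image, and each minor goes to $0$. The map sends monomials to monomials, so its kernel is spanned by differences $x^ay^b-x^{a'}y^{b'}$ of monomials with the same image. We show that such monomials are congruent modulo $J_K$. Same image means $a+b=a'+b'$ and $|b|=|b'|$. If $b\ne b'$, there are $v,w$ with $b_v>b'_v$ and $b_w<b'_w$; then $a_w>a'_w\ge0$. So $x_wy_v$ divides $x^ay^b$. Replacing $x_wy_v$ by $x_vy_w$ does not change the class modulo $J_K$ and decreases $|b-b'|_1$ by $2$.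 After finitely many replacements $b=b'$, and then $a=a'$. $\square$

**Definition (the functor $\Phi$).** For an $\mathbb N^n$-graded $T$-module $B$ let
$$\Phi(B)=\bigoplus_{m}A_{|m_1|-1}\otimes A'_{|m_2|-1}\otimes B_m ,$$
where $x_v,y_v$ act as $\lambda z_v,\mu z_v$ for $v\in K_1$, and as $\lambda'z_v,\mu'z_v$ for $v\in K_2$. This is an $\mathbb N^n$-graded $S$-module. In each degree $m$ we only tensor $B_m$ with a fixed vector space, so $\Phi$ is exact.

**Lemma 3.** $J_{K_n}/J_G\cong\Phi(M)$ as $\mathbb Z^n$-graded $S$-modules.

*Proof.* Since $K_1,K_2$ are cliques of $G$, we have $J_{K_1}+J_{K_2}\subseteq J_G\subseteq J_{K_n}$, so we may work in $S'=S/(J_{K_1}+J_{K_2})=S_{K_1}/J_{K_1}\otimes S_{K_2}/J_{K_2}$. By Lemma 2,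
$$S'=\bigoplus_mA_{|m_1|}\otimes A'_{|m_2|}\,z^m\subset A\otimes A'\otimes T .$$
For $v\in K_1$, $w\in K_2$ the minor $x_vy_w-y_vx_w$ becomes $\lambda z_v\mu'z_w-\mu z_v\lambda'z_w=\delta z_vz_w$, where $\delta=\lambda\mu'-\mu\lambda'$ does not depend on $v,w$. If $z_vz_w$ divides $z^m$, the multiples of $\delta z_vz_w$ in degree $m$ are
$$\delta z_vz_w\,S'_{m-e_v-e_w}=\delta A_{|m_1|-1}A'_{|m_2|-1}z^m,$$
which again does not depend on $v,w$. Hence, in degree $m$:

- $(J_{K_n}S')_m=\delta A_{|m_1|-1}A'_{|m_2|-1}z^m$, which is zero if $m_1=0$ or $m_2=0$;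
- $(J_GS')_m$ is the same space if some $z_vz_w$ with $\{v,w\}\in E(H)$ divides $z^m$, that is, if $z^m\in I(H)T$; otherwise it is $0$.

So the quotient is $\delta A_{|m_1|-1}A'_{|m_2|-1}z^m$ when $z^m\notin I(H)T$ and $0$ when $z^m\in I(H)T$. Since multiplication by $\delta$ is injective, $f\otimes f'\otimes z^m\mapsto\delta ff'z^m$ is an isomorphism from $\Phi(M)$, and it is $S$-linear because $x_v,y_v$ act on $S'$ by the same formulas. $\square$

For the path $s-a-b-t$, the module $\Phi(M)$ is generated in degrees $e_s+e_b$, $e_s+e_t$, $e_a+e_t$, and these are indeed the three minors of $K_4$ missing from $J_G$.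

Put $N=\Phi(M)$. We have an exact sequence
$$0\to N\to S/J_G\to S/J_{K_n}\to0.\tag{3}$$
The field-sensitive ring $M$ is now inside $S/J_G$, wrapped in the functor $\Phi$. The way to compute $\operatorname{Tor}^S(N,\Bbbk)$ is to apply $\Phi$ to a $T$-free resolution of $M$. So the first thing to know is $\Phi$ of a free module. In degree $m$, with $e=m-\sigma$, the module $\Phi(T(-\sigma))$ is $A_{|\sigma_1|-1+|e_1|}\otimes A'_{|\sigma_2|-1+|e_2|}$ for $e\ge0$. Hence
$$\Phi(T(-\sigma))\cong P_{|\sigma_1|-1}(K_1)(-\sigma_1)\otimes P_{|\sigma_2|-1}(K_2)(-\sigma_2),\tag{4}$$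
with the following modules.

**Definition (the modules $P_k$).** For $k\ge-1$ and $K$ finite nonempty,
$$P_k=P_k(K)=\bigoplus_{e\in\mathbb N^K}A_{k+|e|}\,z^e,$$
an $\mathbb N^K$-graded $S_K$-module with $x_v$ acting as $\lambda z_v$ and $y_v$ as $\mu z_v$ (for $K=K_2$ write $A',\lambda',\mu'$).

By Lemma 2, $P_0\cong S_K/J_K$. If $K=\{v\}$, then $P_{-1}=\bigoplus_{e\ge1}A_{e-1}z^e$ is free on the generator $z_v$, that is, $P_{-1}\cong S_K(-e_v)$. These modules are not free over $S_K$ in general, and we must compute their Tor.

## 5. $\operatorname{Tor}$ of $P_k$ and line bundles on $\mathbb P^1$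

Recall that $\mathcal O(d)$ on $\mathbb P^1$ has $H^0=A_d$, of dimension $d+1$ for $d\ge-1$ and $0$ for $d<-1$; that $H^1$ vanishes for $d\ge-1$ and has dimension $-d-1$ for $d\le-1$; and that there is no other cohomology. In particular, $\mathcal O(-1)$ has no cohomology at all. Recall also that if $0\to\mathcal G\to\mathcal C_r\to\dots\to\mathcal C_0\to0$ is exact and the $\mathcal C_j$ have no higher cohomology, then $H^i(\mathcal G)$ is the homology of $\Gamma(\mathcal C_r)\to\dots\to\Gamma(\mathcal C_0)$ at the place $r-i$.

**Lemma 4.** Let $k\ge-1$ and $\tau\in\mathbb N^K$. Then $\operatorname{Tor}^{S_K}_p(P_k,\Bbbk)_\tau=0$ unless $\tau$ is squarefree. If $\tau$ is squarefree and $r=|\tau|$, then $\operatorname{Tor}_p^{S_K}(P_k,\Bbbk)_\tau\cong H^{r-p}(\mathbb P^1,\mathcal O(k-r))$. That is: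

- for $r\le k$ it is nonzero only for $p=r$;
- for $r=k+1$ it is zero;
- for $r\ge k+2$ it is nonzero only for $p=r-1$, with dimension $r-k-1$.

*Proof.* **Step 1: write the Koszul complex in degree $\tau$ as a tensor product over $A$.** The Koszul complex has, for each vertex $v$, the basis elements $1$, $\epsilon_{x_v}$, $\epsilon_{y_v}$ and $\epsilon_{x_v}\wedge\epsilon_{y_v}$, of degrees $0$, $e_v$, $e_v$, $2e_v$. A basis element of degree $\tau-e$, with $e\in\mathbb N^K$, has coefficients in $A_{k+|e|}z^e$, which is the degree-$k$ part of $A(|e|)$. The differential replaces $\epsilon_{x_v}$ by $\lambda z_v$ and $\epsilon_{y_v}$ by $\mu z_v$. So the degree-$\tau$ part is the degree-$k$ part of $\bigotimes_{A,\,v\in K}C_{\tau_v}$, where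

- $C_0=A$, in homological degree $0$;
- $C_1=\bigl[A^2\xrightarrow{(\lambda,\mu)}A(1)\bigr]$, in homological degrees $1,0$;
- $C_j=\bigl[A(j-2)\to A(j-1)^2\to A(j)\bigr]$ for $j\ge2$, a twist of the Koszul complex of $(\lambda,\mu)$.

**Step 2: replace modules by sheaves.** Sheafify on $\mathbb P^1$ and twist by $k$; call the result $\mathcal C$. Its terms are direct sums of sheaves $\mathcal O(k+d)$ with $d\ge0$. Since $k+d\ge-1$, we have $H^1(\mathcal O(k+d))=0$ and $H^0(\mathcal O(k+d))=A_{k+d}$. So $\mathcal C$ consists of sheaves without higher cohomology, and $\Gamma(\mathcal C)$ is our complex. This is where $k\ge-1$ is used.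

**Step 3: find the homology sheaves of $\mathcal C$.** Near each point of $\mathbb P^1$ one of $\lambda,\mu$ is invertible. So for $j\ge2$ the sheafification of $C_j$ is locally contractible. The sheafification of $C_1$ is a surjection $\mathcal O^2\to\mathcal O(1)$ with kernel $\mathcal O(-1)$, embedded by $f\mapsto(-\mu f,\lambda f)$; it is locally split, hence locally homotopy equivalent to $\mathcal O(-1)$ in homological degree $1$. Tensor products preserve homotopy equivalences. If some $\tau_v\ge2$, then $\mathcal C$ is therefore exact. If $\tau$ is squarefree, the tensor product of the $r$ inclusions $\mathcal O(-1)\to\mathcal O^2$, twisted by $k$, gives a map $\mathcal O(k-r)\to\mathcal C_r$, and the local statement shows that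
$$0\to\mathcal O(k-r)\to\mathcal C_r\to\dots\to\mathcal C_0\to0$$
is exact.

**Step 4: take global sections.** If some $\tau_v\ge2$, then $\mathcal C$ is a bounded exact complex of sheaves without higher cohomology, so $\Gamma(\mathcal C)$ is exact and Tor vanishes. If $\tau$ is squarefree, the recalled fact gives $H_p(\Gamma(\mathcal C))=H^{r-p}(\mathbb P^1,\mathcal O(k-r))$. The three cases are the cohomology of $\mathcal O(k-r)$: only $H^0$ if $k-r\ge0$; nothing if $k-r=-1$; only $H^1$, of dimension $r-k-1$, if $k-r\le-2$. $\square$

Two checks. For $K=\{v\}$ and $k=-1$ the lemma predicts nothing for $r=0$ and, for $r=1$, dimension $1$ at $p=0$; indeed $P_{-1}\cong S_K(-e_v)$. For $K=\{v,w\}$ and $k=0$ it predicts dimension $1$ at $p=0$ for $r=0$, nothing for $r=1$, and dimension $1$ at $p=1$ for $r=2$; indeed $P_0=S_K/(x_vy_w-y_vx_w)$.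

In all cases a nonzero Tor has $|\tau|-p\in\{0,1\}$. In particular, for $k=0$,
$$\operatorname{reg}(S_K/J_K)\le1 .\tag{5}$$

**Lemma 5.** Let $\sigma=(\sigma_1,\sigma_2)$ be squarefree. If $\operatorname{Tor}^S_p(\Phi(T(-\sigma)),\Bbbk)_w\ne0$, then $w=\sigma+\tau$ with $\tau$ squarefree in $\mathbb N^n$, and $|w|-p\le|\sigma|+2$. If $w=\sigma+\tau$ with $\tau=(\tau_1,\tau_2)$ squarefree and $|\tau_j|=|\sigma_j|+1$ for $j=1,2$, then this Tor is one-dimensional for $p=|\sigma|$ and zero for all other $p$. If $\tau$ is squarefree with $|\tau_j|=|\sigma_j|$ for some $j$, it is zero for all $p$.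

*Proof.* By (4) and the Künneth formula for $S=S_{K_1}\otimes S_{K_2}$, the Tor is the direct sum over $p_1+p_2=p$ of $\operatorname{Tor}_{p_1}(P_{|\sigma_1|-1},\Bbbk)_{\tau_1}\otimes\operatorname{Tor}_{p_2}(P_{|\sigma_2|-1},\Bbbk)_{\tau_2}$, with $\tau=w-\sigma$. By Lemma 4, $\tau$ is squarefree and $|\tau_j|-p_j\in\{0,1\}$ if this is nonzero, so $|w|-p=|\sigma|+\sum_j(|\tau_j|-p_j)\le|\sigma|+2$. In the factor $j$ we have $k=|\sigma_j|-1$. If $|\tau_j|=|\sigma_j|+1$, then $r=k+2$: dimension $1$, only for $p_j=r-1=|\sigma_j|$. If $|\tau_j|=|\sigma_j|$, then $r=k+1$: zero. $\square$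

## 6. Doubled degrees and the proof of Theorem A

Let $Q_\bullet\to M$ be the minimal $\mathbb Z^n$-graded free resolution over $T$, $Q_q=\bigoplus_\sigma T(-\sigma)^{\beta_{q,\sigma}(M)}$. Variables that do not occur in $I(H)$ do not change multigraded Betti numbers (extend the minimal resolution to the larger polynomial ring; it stays exact and minimal). By Hochster's formula, all $\sigma$ that occur are squarefree. For $G=G_H$ they are subsets of $L\sqcup R$, and $\beta_{i,\sigma}(M)=\beta_{i,\sigma}(\Bbbk[z_v:v\in L\sqcup R]/I(H))$.

Since $\Phi$ is exact, $\Phi(Q_\bullet)\to N$ is exact. Let $\mathcal K_\bullet$ be the Koszul complex of all variables of $S$, and consider the double complex $\Phi(Q_q)\otimes_S\mathcal K_p$ in a fixed multidegree $w$; it is bounded with finite-dimensional entries. Each $\mathcal K_p$ is free, so taking homology in the $q$-direction first leaves $N\otimes_S\mathcal K_\bullet$ in the column $q=0$. Taking homology in the $p$-direction first gives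
$$E^1_{q,p}=\operatorname{Tor}^S_p(\Phi(Q_q),\Bbbk)_w\;\Longrightarrow\;\operatorname{Tor}^S_{p+q}(N,\Bbbk)_w .\tag{6}$$

In which degree $w$ should a copy of $\beta_{i,\sigma}(M)$ be visible?

Try $w=\sigma$. By Lemma 5, a summand $T(-\sigma')$ can contribute whenever $\sigma-\sigma'$ is squarefree and nonnegative, that is, for every $\sigma'\subseteq\sigma$, and different summands can cancel. The path shows this already. Take $w=e_a+e_b$, where $Q_0=T$ and $Q_1=T(-e_a-e_b)$. Both $\Phi(Q_0)$ and $\Phi(Q_1)$ have a one-dimensional $\operatorname{Tor}_0$ in degree $w$, namely their generator $1\otimes1\otimes z_az_b$, and $d^1$ maps one generator to the other. Nothing survives, in agreement with $N_w=0$.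

So the summand $\sigma$ has to be isolated. Try $w=2\sigma$. For $w-\sigma'$ to be squarefree and nonnegative with $\sigma'$ squarefree, $\sigma'$ must contain each $v\in\sigma$ and no other vertex. So $\sigma'=\sigma$, and the isolation works. But now $\tau=\sigma$, and the last part of Lemma 5 says that the Tor is zero: we have landed on $\mathcal O(-1)$. If the cliques are $L$ and $R$ alone, without $s$ and $t$, then the formula of Theorem A is really false. For $L=\{a\}$, $R=\{b\}$ with one edge, $S/J_G$ is defined by one quadric and has regularity $1$, not $3$.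

The repair is to raise $|\tau_j|$ by one on each side without disturbing the isolation. That is what $s$ and $t$ are for: they carry no edge of $H$, so they lie in no $\sigma'$. In $w=2\sigma+e_s+e_t$ both sheaves become $\mathcal O(-2)$, whose $H^1$ is one-dimensional.

*Proof of Theorem A.* Let $G=G_H$. We write $\operatorname{reg}M$ for the common regularity of $M$ and $\Bbbk[z_v:v\in L\sqcup R]/I(H)$.

**Step 1: the upper bound.** Suppose $\operatorname{Tor}_h(N,\Bbbk)_w\ne0$. By (6), some $E^1_{q,p}$ with $p+q=h$ is nonzero, so there is $\sigma$ with $\beta_{q,\sigma}(M)\ne0$ and $\operatorname{Tor}_p(\Phi(T(-\sigma)),\Bbbk)_w\ne0$. By Lemma 5, $|w|-h=(|w|-p)-q\le|\sigma|+2-q\le\operatorname{reg}M+2$. So $\operatorname{reg}N\le\operatorname{reg}M+2$. From the long exact Tor sequence of (3) and from (5) for $K=K_1\sqcup K_2$,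
$$\operatorname{reg}(S/J_G)\le\max(\operatorname{reg}M+2,\,1)=\operatorname{reg}M+2 .$$

**Step 2: Tor of $N$ in the degree $w=2\sigma+e_s+e_t$, for $\sigma\subseteq L\sqcup R$.** A summand $T(-\sigma')$ of $Q_q$ has $\sigma'\subseteq L\sqcup R$ squarefree, and contributes to (6) only if $w-\sigma'$ is squarefree and nonnegative. Since $w_v=2$ for $v\in\sigma$ and $w_v=0$ for $v\in(L\sqcup R)\setminus\sigma$, this forces $\sigma'=\sigma$. Then $\tau=\sigma+e_s+e_t$, so $\tau_1=\sigma_1+e_s$, $\tau_2=\sigma_2+e_t$ and $|\tau_j|=|\sigma_j|+1$. By Lemma 5, $E^1_{q,p}=0$ for $p\ne|\sigma|$, and $E^1_{q,|\sigma|}\cong\Bbbk^{\beta_{q,\sigma}(M)}$.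

The differentials $d^r$ with $r\ge2$ change $p$, hence vanish. The differential $d^1$ is induced by $Q_q\to Q_{q-1}$. Only the summands $T(-\sigma)$ contribute, so $d^1$ is induced by the component $T(-\sigma)^{\beta_{q,\sigma}}\to T(-\sigma)^{\beta_{q-1,\sigma}}$. This component has degree zero, so it is a matrix of scalars, and by minimality it is $0$. Hence $d^1=0$ and
$$\dim\operatorname{Tor}^S_{|\sigma|+i}(N,\Bbbk)_w=\beta_{i,\sigma}(M)\qquad\text{for all }i.\tag{7}$$

**Step 3: from $N$ to $S/J_G$.** Let $1\le i<|\sigma|$ and $h=|\sigma|+i$. Since $|w|=2|\sigma|+2$, we have $|w|-h=|\sigma|-i+2\ge3$ and $|w|-(h+1)\ge2$. By (5), $\operatorname{Tor}_h$ and $\operatorname{Tor}_{h+1}$ of $S/J_{K_n}$ vanish in degree $w$. So in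
$$\operatorname{Tor}_{h+1}(S/J_{K_n},\Bbbk)_w\to\operatorname{Tor}_h(N,\Bbbk)_w\to\operatorname{Tor}_h(S/J_G,\Bbbk)_w\to\operatorname{Tor}_h(S/J_{K_n},\Bbbk)_w$$
the middle map is an isomorphism. With (7), $\beta_{h,w}(S/J_G)=\beta_{i,\sigma}(M)$, the second statement of the theorem.

**Step 4: the lower bound.** An edge $vw$ of $H$ gives $\beta_{1,e_v+e_w}(M)\ne0$, so $\operatorname{reg}M\ge1$. Choose $(i,\sigma)$ with $\beta_{i,\sigma}(M)\ne0$ and $|\sigma|-i=\operatorname{reg}M$. Then $i<|\sigma|$; and $i\ge1$, because for $i=0$ only $\sigma=\emptyset$ occurs, with $|\sigma|-i=0$. By Step 3, $\beta_{|\sigma|+i,\,w}(S/J_G)\ne0$ with $|w|-(|\sigma|+i)=|\sigma|-i+2=\operatorname{reg}M+2$. $\square$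

## 7. Bipartite graphs attached to simplicial complexes

By Theorem A it remains to find a *bipartite* graph whose edge ideal has field-dependent regularity. The ring $\Bbbk[z]/I(H)$ is the Stanley–Reisner ring of the independence complex $\operatorname{Ind}(H)$, whose faces are the sets of pairwise nonadjacent vertices. By (2), with $j=|\sigma|-i-1$,
$$\operatorname{reg}(\Bbbk[z]/I(H))=\max\{j+1:\tilde H_j(\operatorname{Ind}(H[\sigma]);\Bbbk)\ne0\text{ for some }\sigma\}.\tag{8}$$
The set $\sigma=\emptyset$ contributes $0$, through $\tilde H_{-1}(\{\emptyset\})=\Bbbk$. We use reduced homology from the augmented chain complex, with the empty face in degree $-1$.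

**Definition (the graph $H_\Gamma$).** Let $\Gamma$ be a simplicial complex on $V\ne\emptyset$ with set of facets $\mathcal F$. The bipartite graph $H_\Gamma$ on $V\sqcup\mathcal F$ has $v\sim F$ iff $v\notin F$.

For example, let $\Gamma$ be the boundary of a triangle, with facets $12,13,23$. Each facet misses one vertex, so $H_\Gamma$ consists of three disjoint edges, and $\operatorname{Ind}(H_\Gamma)$ is the join of three pairs of points, the boundary of the octahedron. So the circle $\Gamma$ has become a $2$-sphere. The next lemma shows that this shift by one is general, also for induced subgraphs.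

**Lemma 6.** Let $\sigma=V'\sqcup\mathcal F'$ with $V'\subseteq V$ and $\mathcal F'\subseteq\mathcal F$. If $V',\mathcal F'\ne\emptyset$, put $\Lambda=\{U\subseteq V':U\subseteq F\text{ for some }F\in\mathcal F'\}$. Then $\tilde H_j(\operatorname{Ind}(H_\Gamma[\sigma]))\cong\tilde H_{j-1}(\Lambda)$ for all $j$. If $V'=\emptyset$ or $\mathcal F'=\emptyset$, then $\operatorname{Ind}(H_\Gamma[\sigma])$ is a full simplex or $\{\emptyset\}$.

*Proof.* If $V'$ or $\mathcal F'$ is empty, $H_\Gamma[\sigma]$ has no edges; this is the last statement. Let both be nonempty, and write $\operatorname{Ind}=\operatorname{Ind}(H_\Gamma[\sigma])$.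

**Step 1: decompose $\operatorname{Ind}$.** Its faces are the sets $U\sqcup\mathcal U$, with $U\subseteq V'$ and $\mathcal U\subseteq\mathcal F'$, such that $U\subseteq F$ for all $F\in\mathcal U$. Let $Y$ be the subcomplex of those with $U\in\Lambda$. If $\mathcal U\ne\emptyset$, then $U\in\Lambda$ automatically; if $\mathcal U=\emptyset$, then $U$ is an arbitrary subset of $V'$. Hence $\operatorname{Ind}=Y\cup2^{V'}$ and $Y\cap2^{V'}=\Lambda$.

**Step 2: $Y$ is acyclic.** Filter the augmented chain complex of $Y$ by $|U|$. On the graded pieces only the part of the boundary that removes elements of $\mathcal U$ remains. So each piece is a direct sum over $U\in\Lambda$ of shifted augmented chain complexes of the full simplex on $\{F\in\mathcal F':U\subseteq F\}$. This set is nonempty because $U\in\Lambda$, so the pieces are acyclic, and $\tilde H_*(Y)=0$.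

**Step 3: glue.** Since $V'\ne\emptyset$, also $\tilde H_*(2^{V'})=0$. The Mayer–Vietoris sequence of augmented chain complexes gives $\tilde H_j(\operatorname{Ind})\cong\tilde H_{j-1}(\Lambda)$. $\square$

**Proposition 7.** Let $\dim\Gamma=2$. Suppose $\Gamma$ has a $2$-face $\rho$ each of whose edges lies in a further facet, different from $\rho$. Then $\operatorname{reg}(\Bbbk[z]/I(H_\Gamma))=4$ if $H_2(\Gamma;\Bbbk)\ne0$, and $=3$ if $H_2(\Gamma;\Bbbk)=0$.

*Proof.* By (8) and Lemma 6, the regularity is the maximum of $0$ and all $j+2$ with $\tilde H_j(\Lambda;\Bbbk)\ne0$, over all nonempty $V',\mathcal F'$.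

**Step 1: the upper bounds.** Each $\Lambda$ is a subcomplex of $\Gamma$, so $j\le2$ and the regularity is at most $4$. There are no $3$-faces, so $H_2(\Lambda)=Z_2(\Lambda)\subseteq Z_2(\Gamma)=H_2(\Gamma)$, where $Z_2$ denotes cycles. If $H_2(\Gamma;\Bbbk)=0$, then $j\le1$ and the regularity is at most $3$.

**Step 2: the value $4$.** If $H_2(\Gamma;\Bbbk)\ne0$, take $V'=V$ and $\mathcal F'=\mathcal F$. Then $\Lambda=\Gamma$, and $j=2$ occurs.

**Step 3: the value $3$ is always reached.** Take $V'=\rho$, and let $\mathcal F'$ consist of one facet $\ne\rho$ through each edge of $\rho$. Since $\dim\Gamma=2$, $\rho$ is a facet, so none of these facets contains $\rho$. Hence $\Lambda=\partial\rho$ is a circle, and $j=1$ occurs. $\square$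

The point of Step 3 is that the smaller value is exactly $3$ over every field, so the jump at $H_2$ is not hidden by some other induced subgraph.

## 8. The six-vertex projective plane: proof of Theorem B

**Step 1: check the hypothesis of Proposition 7.** Each of the $15$ pairs from $\{1,\dots,6\}$ lies in exactly two of the ten triangles:
$$\begin{array}{lllll}
12:124,126& 13:134,135& 14:124,134& 15:135,156& 16:126,156\\
23:235,236& 24:124,245& 25:235,245& 26:126,236& 34:134,346\\
35:135,235& 36:236,346& 45:245,456& 46:346,456& 56:156,456.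
\end{array}$$
So every edge of every triangle lies in a second triangle.

**Step 2: $H_2(\Gamma;\Bbbk)\ne0$ in characteristic $2$.** The boundary of the sum of all triangles has coefficient $2=0$ at every edge.

**Step 3: $H_2(\Gamma;\Bbbk)=0$ in all other characteristics.** Let $\operatorname{char}\Bbbk\ne2$ and let $\sum c_F[F]$ be a $2$-cycle, with vertices in increasing order and $\partial[abc]=[bc]-[ac]+[ab]$. Put $A=c_{124}$ (a scalar, in this step only). We read off the coefficient of the boundary at one edge after another:

- $12$: $c_{124}+c_{126}=0$, so $c_{126}=-A$;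
- $14$: $-c_{124}-c_{134}=0$, so $c_{134}=-A$;
- $13$: $c_{134}+c_{135}=0$, so $c_{135}=A$;
- $15$: $-c_{135}+c_{156}=0$, so $c_{156}=A$;
- $24$: $c_{124}+c_{245}=0$, so $c_{245}=-A$;
- $25$: $-c_{235}-c_{245}=0$, so $c_{235}=A$;
- $23$: $c_{235}+c_{236}=0$, so $c_{236}=-A$;
- $34$: $c_{134}+c_{346}=0$, so $c_{346}=A$;
- $45$: $c_{245}+c_{456}=0$, so $c_{456}=A$;
- $35$: $c_{135}+c_{235}=0$, so $2A=0$.

Since $2$ is invertible, $A=0$, and all ten coefficients vanish.

**Step 4: conclude.** By Proposition 7, $\operatorname{reg}(\Bbbk[z]/I(H))$ is $4$ in characteristic $2$ and $3$ otherwise. By Theorem A, $\operatorname{reg}(S/J_{G_H})$ is $6$ in characteristic $2$ and $5$ otherwise. $\square$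

We can even point at the Betti number responsible. Let $\sigma$ be the set of all $16$ vertices of $H$ and $w=2\sigma+e_s+e_t$, so $|w|=34$. For $i=12$ we have $|\sigma|-i-1=3$, and Theorem A, (2) and Lemma 6 give
$$\beta_{28,w}(S/J_{G_H})=\dim\tilde H_3(\operatorname{Ind}(H);\Bbbk)=\dim H_2(\Gamma;\Bbbk),\qquad 34-28=6 .$$
In the same way $i=13$ gives $\beta_{29,w}=\dim H_1(\Gamma;\Bbbk)$. The complex $\Gamma$ is connected with Euler characteristic $6-15+10=1$, so $\dim H_1=\dim H_2$ over every field. In degree $w$ the two Betti numbers $\beta_{28,w}$ and $\beta_{29,w}$ appear together in characteristic $2$ and vanish together otherwise: one of the pairs described after (1).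

## 9. Prescribed primes: proof of Theorem C

By Proposition 1, the regularity depends only on the characteristic, and every difference function is $\ge0$ with finite support. It remains to realize every such $\varphi$.

**Step 1: a complex with second homology exactly in characteristic $p$.** For a prime $p$ let $\Gamma_p$ have vertices $d$, $c_i$ ($i\in\mathbb Z/3p$), $b_r$ ($r\in\mathbb Z/3$), and as facets the following oriented triangles for $i\in\mathbb Z/3p$, where indices of $b$ are read modulo $3$:
$$[d,c_i,c_{i+1}],\qquad[c_{i+1},c_i,b_{i+1}],\qquad[c_i,b_i,b_{i+1}].$$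
The picture is a disk around $d$ with boundary circle $c_0c_1\cdots c_{3p-1}$, followed by a collar whose outer boundary is wrapped $p$ times around the circle $b_0b_1b_2$. Since $3p\ge6$, these $9p$ triangles are distinct.

The triangle $[u,v,w]$ induces the orientations $u\to v$, $v\to w$, $w\to u$ on its edges. We list all edges, with all triangles that contain them:

- $dc_i$ lies in exactly $[d,c_i,c_{i+1}]$ (inducing $d\to c_i$) and $[d,c_{i-1},c_i]$ (inducing $c_i\to d$);
- $c_ic_{i+1}$ lies in exactly $[d,c_i,c_{i+1}]$ (inducing $c_i\to c_{i+1}$) and $[c_{i+1},c_i,b_{i+1}]$ (inducing $c_{i+1}\to c_i$);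
- $c_ib_{i+1}$ lies in exactly $[c_{i+1},c_i,b_{i+1}]$ (inducing $c_i\to b_{i+1}$) and $[c_i,b_i,b_{i+1}]$ (inducing $b_{i+1}\to c_i$);
- $c_ib_i$ lies in exactly $[c_i,c_{i-1},b_i]$ (inducing $b_i\to c_i$) and $[c_i,b_i,b_{i+1}]$ (inducing $c_i\to b_i$);
- $b_rb_{r+1}$ lies in exactly the $p$ triangles $[c_i,b_i,b_{i+1}]$ with $i\equiv r\pmod 3$, each inducing $b_r\to b_{r+1}$.

The list is complete because the only triangles containing $c_i$ are $[d,c_i,c_{i+1}]$, $[d,c_{i-1},c_i]$, $[c_{i+1},c_i,b_{i+1}]$, $[c_i,c_{i-1},b_i]$ and $[c_i,b_i,b_{i+1}]$, and every triangle contains some $c_i$.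

**Step 2: the cycles of $\Gamma_p$.** At an edge of one of the first four types the two triangles induce opposite orientations, so the boundary of a $2$-chain vanishes there iff the two coefficients are equal. Any two triangles are connected through such edges: the triangles $[d,c_i,c_{i+1}]$ through the edges $dc_i$, each $[c_{i+1},c_i,b_{i+1}]$ to one of them through $c_ic_{i+1}$, and each $[c_i,b_i,b_{i+1}]$ to one of those through $c_ib_{i+1}$. So a cycle has one common coefficient $a$. At $b_rb_{r+1}$ the remaining condition is $pa=0$. Hence $H_2(\Gamma_p;\Bbbk)\ne0$ iff $\operatorname{char}\Bbbk=p$.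

Every edge lies in at least two triangles, so Proposition 7 applies: $\operatorname{reg}(\Bbbk[z]/I(H_{\Gamma_p}))$ is $4$ if $\operatorname{char}\Bbbk=p$ and $3$ otherwise.

**Step 3: add up.** Let $\varphi\ge0$ have finite support, $\varphi\ne0$. Let $H$ be the disjoint union of $\varphi(p)$ copies of $H_{\Gamma_p}$ over all primes $p$; it is bipartite. For a disjoint union, $\Bbbk[z]/I(H)$ is the tensor product over $\Bbbk$ of the corresponding rings. The tensor product of the minimal resolutions is the minimal resolution, so regularities add. Each copy of $H_{\Gamma_p}$ contributes $3$, and $1$ more if the characteristic is $p$. Theorem A gives, for $\operatorname{char}\Bbbk=q$ and with $\varphi(0):=0$,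
$$\operatorname{reg}(S/J_{G_H})=2+3\sum_p\varphi(p)+\varphi(q).$$
So $\operatorname{reg}_q(G_H)-\operatorname{reg}_0(G_H)=\varphi(q)$ for every prime $q$. For $\varphi=0$ let $H$ be a single edge: $G_H$ is the path on four vertices from Section 1, of regularity $3$ in every characteristic. In all cases $G_H$ is connected, and its vertex set is the union of the two cliques $K_1$ and $K_2$. $\square$

In particular, the difference $\operatorname{reg}_p(G)-\operatorname{reg}_0(G)$ is always $\ge0$, can be nonzero at any prescribed finite set of primes, and is unbounded at each prime.
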